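\title{Lipschitz functions of finite energy on the Sierpi\'nski gasket}

\begin{abstract}
We disprove the conjecture that every Euclidean Lipschitz function in the domain of the Dirichlet form of Brownian motion on the Sierpi\'nski gasket is constant. Lipschitz functions of finite energy exist with arbitrary prescribed values at the three corners, and they form a core of the Dirichlet form. The exponent $1$ is sharp: H\"older functions of higher order on the gasket are constant. The functions are built cell by cell with an extension rule that interpolates between the harmonic rule and the affine rule according to the current slope, and their energy is controlled by a potential that does not increase from one level to the next.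
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection*{The energy form}
Let $p_1,p_2,p_3$ be the vertices of an equilateral triangle in $\mathbb{R}^2$ and let $F_i(y)=\frac12(y+p_i)$. The Sierpi\'nski gasket is the unique nonempty compact set $K$ with $K=F_1(K)\cup F_2(K)\cup F_3(K)$. A similarity of the plane multiplies Lipschitz constants by a fixed factor and leaves the energy defined below unchanged, so we take the triangle to have side $1$. For a word $w=w_1\cdots w_n$ of length $|w|=n$ in the letters $1,2,3$ put $F_w=F_{w_1}\circ\cdots\circ F_{w_n}$. The set $K_w=F_w(K)$ is an \emph{$n$-cell}, and its \emph{vertices} are the points of $F_w(V_0)$, where $V_0=\{p_1,p_2,p_3\}$. Let $V_n=\bigcup_{|w|=n}F_w(V_0)$ and $V_*=\bigcup_n V_n$, and write $y\sim_n z$ if $y\ne z$ are vertices of a common $n$-cell. For a real function $f$ defined at least on $V_n$ let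
\[
\mathcal{E}_n(f,f)=\Big(\frac53\Big)^n\sum_{y\sim_n z}\big(f(y)-f(z)\big)^2 ,
\]
where the sum runs over unordered pairs; ordered pairs would double every energy. For $x\in\mathbb{R}^3$ put $Q(x)=\sum_{i<j}(x_i-x_j)^2$, and let $Q_w(f)$ be the value of $Q$ at the three values of $f$ at the vertices of $K_w$. Each pair $y\sim_n z$ belongs to exactly one $n$-cell (Section~\ref{sec:cells}), so
\begin{equation}\label{eq:energy}
\mathcal{E}_n(f,f)=\Big(\frac53\Big)^n\sum_{|w|=n}Q_w(f).
\end{equation}
The factor $5/3$ makes the sequence $\mathcal{E}_n(f,f)$ nondecreasing in $n$ (Lemma~\ref{lem:monotone}). One sets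
\[
\mathcal{E}(f,f)=\lim_{n\to\infty}\mathcal{E}_n(f,f),\qquad \mathcal{F}=\{f\in C(K):\mathcal{E}(f,f)<\infty\}.
\]
With $\mu$ the normalized $\frac{\log3}{\log2}$-dimensional Hausdorff measure on $K$, the pair $(\mathcal{E},\mathcal{F})$ is a strongly local regular Dirichlet form on $L^2(K,\mu)$, the Dirichlet form of Brownian motion on the gasket. We use none of the theory of Dirichlet forms beyond one definition: a \emph{core} of $(\mathcal{E},\mathcal{F})$ is a linear subspace of $\mathcal{F}$ that is dense in $\mathcal{F}$ for the norm $(\mathcal{E}(f,f)+\|f\|_{L^2(\mu)}^2)^{1/2}$ and dense in $C(K)$ for the uniform norm. We abbreviate $\mathcal{E}_n(f)=\mathcal{E}_n(f,f)$ and $\mathcal{E}(f)=\mathcal{E}(f,f)$, and $\mathrm{Lip}(K)$ denotes the functions with $|f(y)-f(z)|\le L|y-z|$ for some $L<\infty$ and all $y,z\in K$.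

\subsection*{The conjecture}
Barlow and Perkins conjectured that the domain of the generator of Brownian motion on the gasket contains no non-constant $\alpha$-H\"older function for any $\alpha>\frac{\log(5/3)}{\log2}$. The analogous conjecture for the domain of the Dirichlet form is posed in \cite{Murugan}:
\begin{quote}
\emph{Every function in $\mathrm{Lip}(K)\cap\mathcal{F}$ is constant.}
\end{quote}
We show that this is false. The conjecture of Barlow and Perkins is a different statement, and we do not address it.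

The simplest examples speak for the conjecture. Smooth functions have infinite energy. Indeed, let $f$ be $C^1$ on the plane with $\nabla f(y_0)\ne0$ for some $y_0\in K$. For one of the three edge directions $e$ we have $|\partial_e f|\ge c>0$ on the triangle spanned by a small cell $K_w\ni y_0$. Each of the $3^{n-|w|}$ $n$-cells in $K_w$ has an edge of length $2^{-n}$ in the direction $e$, so $\mathcal{E}_n(f)\ge 3^{-|w|}c^2(5/4)^n\to\infty$. At the other extreme, functions of least energy need not be Lipschitz: the harmonic function with values $0,1,1$ at $p_1,p_2,p_3$ equals $(3/5)^n$ at the point $F_1^n(p_2)$, at distance $2^{-n}$ from $p_1$ (Example~\ref{ex:symmetric}). It is therefore not $\alpha$-H\"older for any $\alpha>\frac{\log(5/3)}{\log 2}$.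

Counting cells does not decide the question. If $f\in\mathcal{F}$, then by \eqref{eq:energy} at most $c^{-1}\mathcal{E}(f)(12/5)^n$ of the $3^n$ $n$-cells satisfy $Q_w(f)\ge c\,4^{-n}$, so the slope of $f$ is small on all but a fraction of order $(4/5)^n$ of the cells. On the other hand, a path from $p_1$ to $p_2$ along the side of the triangle meets only about $2^n$ cells, and $2<12/5<3$. So there is room for a slope of order one on a sparse family of cells. The problem is to keep the family sparse and the slope bounded at all scales simultaneously.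

\subsection*{Results}
Throughout the paper $\varepsilon=1/2000$.

\begin{theorem}\label{thm:main}
Let $x\in\mathbb{R}^3$ be non-constant and let $M>\sqrt{Q(x)}$. There is a Lipschitz function $f:K\to\mathbb{R}$ with $f(p_i)=x_i$ for $i=1,2,3$, with $|f(y)-f(z)|\le M2^{-n}$ whenever $y\sim_n z$, and with
\[
\mathcal{E}(f,f)\le Q(x)\Big(1-\big(Q(x)/M^2\big)^{\varepsilon}\Big)^{-1/\varepsilon}<\infty .
\]
Thus $f\in\mathcal{F}$ is Lipschitz and non-constant, and the conjecture is false.
\end{theorem}

Every $f$ with $f(p_i)=x_i$ has $\mathcal{E}(f)\ge\mathcal{E}_0(f)=Q(x)$, and the bound in Theorem~\ref{thm:main} tends to $Q(x)$ as $M\to\infty$. So Lipschitz functions come arbitrarily close to the least possible energy, and this yields density.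

\begin{theorem}\label{thm:core}
\begin{itemize}
\item[(a)] For every $g\in\mathcal{F}$ and $\eta>0$ there is a Lipschitz function $f\in\mathcal{F}$ with $\mathcal{E}(f-g,f-g)<\eta$ and $\|f-g\|_\infty<\eta$. Moreover $\mathrm{Lip}(K)\cap\mathcal{F}$ is uniformly dense in $C(K)$. Hence $\mathrm{Lip}(K)\cap\mathcal{F}$ is a core of $(\mathcal{E},\mathcal{F})$.
\item[(b)] For disjoint nonempty closed sets $A,B\subset K$ there is a Lipschitz function $f\in\mathcal{F}$ with $0\le f\le1$, $f|_A=1$ and $f|_B=0$.
\item[(c)] If $f:K\to\mathbb{R}$ satisfies $\sup_{0<|y-z|\le r}|f(y)-f(z)|/|y-z|\to0$ as $r\to0$, then $f$ is constant. Consequently, non-constant $\alpha$-H\"older functions in $\mathcal{F}$ exist if and only if $\alpha\le1$, and for every $\alpha\in(0,1]$ they are dense in $\mathcal{F}$.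
\end{itemize}
\end{theorem}

The function of Theorem~\ref{thm:main} is defined on $V_0,V_1,V_2,\dots$ in turn. Section~\ref{sec:cells} shows that bounds along edges suffice for the Lipschitz property. Section~\ref{sec:rule} introduces a one-parameter family of rules for passing from $V_n$ to $V_{n+1}$. Section~\ref{sec:potential} chooses the parameter cell by cell and reduces Theorem~\ref{thm:main} to an inequality about a single cell, which is proved in Sections~\ref{sec:moment} and~\ref{sec:taylor}. Section~\ref{sec:core} proves Theorem~\ref{thm:core}.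

\section{Cells and chaining}\label{sec:cells}

Our construction controls $f(y)-f(z)$ only for $y\sim_n z$. To reach arbitrary pairs we need to know that points that are close in the plane lie in adjacent cells.

Let $T$ be the closed triangle with vertices $p_1,p_2,p_3$. We have $p_i\in K$, because $F_i^n(z)\to p_i$ for $z\in K$; hence $V_*\subset K$. Every $z\in K$ lies in an $n$-cell $K_w$ for each $n$, and the corresponding points $F_w(p_1)\in V_*\cap T$ converge to $z$. So $K\subset T$ and $V_*$ is dense in $K$.

\begin{lemma}\label{lem:cells}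
Two distinct words $w,w'$ of length $n$ satisfy one of the following: $K_w$ and $K_{w'}$ meet in exactly one point, which is a vertex of both, or the distance between $K_w$ and $K_{w'}$ is at least $\frac{\sqrt3}{2}2^{-n}$.
\end{lemma}

\begin{proof}
Let $\xi=(\xi_1,\xi_2,\xi_3)$ be barycentric coordinates with respect to $p_1,p_2,p_3$, multiplied by $2^n$, so that $\sum_i\xi_i=2^n$, and let $e_1,e_2,e_3$ be the unit vectors of $\mathbb{Z}^3$. Since $F_i$ sends barycentric coordinates $\beta$ to $\frac12(\beta+e_i)$, we have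
\[
F_w(T)=\{\xi:\ \xi_i\ge\nu_i,\ i=1,2,3\},\qquad \nu=\nu(w)=\sum_{j=1}^n2^{n-j}e_{w_j},\qquad \sum_i\nu_i=2^n-1 .
\]
The vertices of $F_w(T)$ are $\nu+e_i$, and $\xi_i\in[\nu_i,\nu_i+1]$ on $F_w(T)$. The binary digits of $\nu_1,\nu_2,\nu_3$ determine $w$, so $\nu=\nu(w)$ and $\nu'=\nu(w')$ are distinct. If $\nu'-\nu=e_i-e_j$, a common point satisfies $\xi\ge\nu+e_i$ coordinatewise, and comparing sums gives $\xi=\nu+e_i=\nu'+e_j$, a vertex of both cells. Otherwise $|\nu_i-\nu_i'|\ge2$ for some $i$, because three integers in $\{-1,0,1\}$ with sum $0$, not all zero, form a vector $e_i-e_j$. Then $\xi_i$ differs by at least $1$ between the two triangles. As $\frac{\sqrt3}{2}2^{-n}\xi_i$ is the distance to the side opposite $p_i$, the triangles are at distance at least $\frac{\sqrt3}{2}2^{-n}$.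
\end{proof}

Three consequences will be used without comment. Each pair $y\sim_n z$ lies in exactly one $n$-cell. For $|w|=n$ we have $V_n\cap K_w=F_w(V_0)$. Finally, $F_{wi}(p_i)=F_w(p_i)$, and for $i\neq j$ the point $F_{wi}(p_j)$ is the midpoint of the edge from $F_w(p_i)$ to $F_w(p_j)$; so $V_n\subset V_{n+1}$, and $V_{n+1}\setminus V_n$ consists of the edge midpoints of the $n$-cells, each of which lies in exactly one $n$-cell.

\begin{lemma}[Chaining]\label{lem:chain}
Let $f:V_*\to\mathbb{R}$ satisfy $|f(y)-f(z)|\le\delta_n$ whenever $y\sim_n z$, where $\sum_n\delta_n<\infty$, and put $\omega_n=\delta_n+2\sum_{j>n}\delta_j$. Then $f$ extends to a continuous function on $K$ whose oscillation on every $n$-cell is at most $\omega_n$. If $\delta_n=M2^{-n}$ for all $n$, the extension is Lipschitz with constant $8\sqrt3\,M$.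
\end{lemma}

\begin{proof}
Let $|w|=n$ and $z\in V_*\cap K_w$. Choose $m\ge n$ with $z\in V_m$ and a word $v=v_1\cdots v_m$ that begins with $w$ and has $z\in K_v$; then $z$ is a vertex of $K_v$. Write $v|j=v_1\cdots v_j$, and put $q_j=F_{v|j}(p_{v_{j+1}})$ for $n\le j<m$ and $q_m=z$. For $j<m$ the point $q_j=F_{v|j+1}(p_{v_{j+1}})$ is a vertex of $K_{v|j+1}$, and so is $q_{j+1}$. Hence $|f(q_j)-f(q_{j+1})|\le\delta_{j+1}$ and $|f(z)-f(q_n)|\le\sum_{j>n}\delta_j$, where $q_n$ is a vertex of $K_w$. The values of $f$ at two vertices of $K_w$ differ by at most $\delta_n$, so $f$ has oscillation at most $\omega_n$ on $V_*\cap K_w$.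

If $y,z\in V_*$ and $|y-z|<\frac{\sqrt3}{2}2^{-n}$, then by Lemma~\ref{lem:cells} $y$ and $z$ lie in $n$-cells that coincide or share a vertex, so $|f(y)-f(z)|\le2\omega_n$. Since $\omega_n\to0$, the function $f$ is uniformly continuous and extends to $K$; the oscillation bound persists because $F_w(V_*)$ is dense in $K_w$.

Let $\delta_n=M2^{-n}$, so that $\omega_n=3M2^{-n}$, and let $y\ne z$ in $V_*$. If $|y-z|\ge\frac{\sqrt3}{2}$, then $|f(y)-f(z)|\le3M\le2\sqrt3\,M|y-z|$. Otherwise choose $n\ge0$ with $\frac{\sqrt3}{2}2^{-n-1}\le|y-z|<\frac{\sqrt3}{2}2^{-n}$; then $|f(y)-f(z)|\le6M2^{-n}\le8\sqrt3\,M|y-z|$.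
\end{proof}

\section{Between the affine and the harmonic rule}\label{sec:rule}

To extend a function from $V_n$ to $V_{n+1}$ we must assign, in each $n$-cell with vertex values $x_1,x_2,x_3$, a value $m_{ij}$ to the midpoint of each edge $ij$ (Figure~\ref{fig:cell}). Two rules present themselves. The affine rule $m_{ij}=\frac12(x_i+x_j)$ preserves slopes. The harmonic rule $m_{ij}=\frac15(2x_i+2x_j+x_k)$, where $\{i,j,k\}=\{1,2,3\}$, preserves energy. We need both properties, so we consider the convex combinations
\begin{equation}\label{eq:rule}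
m_{ij}=(1-\sigma)\,\frac{x_i+x_j}{2}+\sigma\,\frac{2x_i+2x_j+x_k}{5}=\Big(\frac12-\frac{\sigma}{10}\Big)(x_i+x_j)+\frac{\sigma}{5}x_k,\qquad 0\le\sigma\le1,
\end{equation}
and call \eqref{eq:rule} the \emph{$\sigma$-rule}. The \emph{$i$-th child} of $x$ is the triple $x^{(i)}=(x_i,m_{ij},m_{ik})$ of values at the vertices of the subcell at the $i$-th vertex.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\fill[gray!25] (0,0)--(2,0)--(1,1.732)--cycle;
\fill[gray!25] (2,0)--(4,0)--(3,1.732)--cycle;
\fill[gray!25] (1,1.732)--(3,1.732)--(2,3.464)--cycle;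
\draw (0,0)--(4,0)--(2,3.464)--cycle;
\draw (2,0)--(3,1.732)--(1,1.732)--cycle;
\node[below left] at (0,0) {$x_1$};
\node[below right] at (4,0) {$x_2$};
\node[above] at (2,3.464) {$x_3$};
\node[below] at (2,0) {$m_{12}$};
\node[left] at (1,1.732) {$m_{13}$};
\node[right] at (3,1.732) {$m_{23}$};
\node at (1,0.6) {$1$};
\node at (3,0.6) {$2$};
\node at (2,2.33) {$3$};
\end{tikzpicture}
\caption{One step of the extension. A cell carries values $x_1,x_2,x_3$ at its vertices; new values $m_{ij}$ are assigned to the edge midpoints. The three shaded triangles are the subcells, numbered by the vertex that they share with the parent cell.}\label{fig:cell}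
\end{figure}

The effect of the rule on $Q$ is described by four functions of $\sigma$:
\[
a=1+\frac{\sigma}{5},\qquad b=1-\frac{3\sigma}{5},\qquad S=\frac{a^2+b^2}{2}=1-\frac{2\sigma}{5}+\frac{\sigma^2}{5},\qquad D=\frac{a^2-b^2}{2}=\frac{4\sigma}{5}-\frac{4\sigma^2}{25}.
\]
For an angle $\psi\in\mathbb{R}$ put
\begin{equation}\label{eq:lambda}
\psi_i=\psi+\frac{2\pi i}{3},\qquad \lambda_i=\lambda_i(\sigma,\psi)=S+D\cos\psi_i\in[b^2,a^2],\qquad i=1,2,3 .
\end{equation}

\begin{lemma}\label{lem:onestep}
For every $x\in\mathbb{R}^3$ there is $\psi\in\mathbb{R}$ such that the children of $x$ under the $\sigma$-rule satisfy $Q(x^{(i)})=\frac14\lambda_i(\sigma,\psi)\,Q(x)$ for $i=1,2,3$.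
\end{lemma}

\begin{proof}
If $Q(x)=0$, all children are constant and any $\psi$ will do, so let $Q=Q(x)>0$. Fix $i$ and let $X=x_j-x_i$, $Y=x_k-x_i$, $X'=m_{ij}-x_i$, $Y'=m_{ik}-x_i$. The weights in \eqref{eq:rule} add up to $1$, so $X'=(\frac12-\frac\sigma{10})X+\frac\sigma5Y$ and $Y'=(\frac12-\frac\sigma{10})Y+\frac\sigma5X$. The reflection that exchanges $j$ and $k$ diagonalizes this map:
\[
X'+Y'=\frac a2(X+Y),\qquad X'-Y'=\frac b2(X-Y).
\]
It also diagonalizes $Q=X^2+Y^2+(X-Y)^2=\frac12(X+Y)^2+\frac32(X-Y)^2$. With $d_i=X+Y=x_j+x_k-2x_i$ we obtain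
\[
4Q(x^{(i)})=\frac{a^2}{2}d_i^2+b^2\Big(Q-\frac12d_i^2\Big)=b^2Q+D\,d_i^2=Q\,\Big(S+D\Big(\frac{d_i^2}{Q}-1\Big)\Big).
\]
It remains to identify $d_i^2/Q-1$. The vectors $(\cos\frac{2\pi i}{3})_i$ and $(\sin\frac{2\pi i}{3})_i$ span the plane of vectors with coordinate sum $0$, which contains $(d_1,d_2,d_3)$. Hence $d_i=\rho\cos(\theta-\frac{2\pi i}{3})$ for some $\rho\geq 0$ and $\theta$. Since $d_i=-3(x_i-\bar x)$, where $\bar x$ is the mean of the $x_i$, and $Q=3\sum_i(x_i-\bar x)^2$, we get $\frac32\rho^2=\sum_id_i^2=3Q$. Thus $d_i^2/Q-1=2\cos^2(\theta-\frac{2\pi i}3)-1=\cos(2\theta-\frac{4\pi i}3)=\cos(2\theta+\frac{2\pi i}3)$, and $\psi=2\theta$ works.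
\end{proof}

The factor $\frac14$ accounts for the halving of lengths, so $\sqrt{\lambda_i}$ is the ratio of the slope of $f$ in the $i$-th subcell to the slope in the parent. The angle $\psi$ records the shape of $x$. The change of energy does not depend on the shape: since $\sum_i\cos\psi_i=0$,
\begin{equation}\label{eq:factor}
\frac53\sum_{i}Q(x^{(i)})=\frac5{12}\sum_i\lambda_i\,Q(x)=\frac54S\,Q(x)=\Big(1+\frac{(1-\sigma)^2}{4}\Big)Q(x).
\end{equation}

\begin{lemma}\label{lem:monotone}
For every $f:V_{n+1}\to\mathbb{R}$ we have $\mathcal{E}_{n+1}(f)\ge\mathcal{E}_n(f)$, with equality if $f$ is obtained from $f|_{V_n}$ by the harmonic rule in every $n$-cell.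
\end{lemma}

\begin{proof}
By \eqref{eq:energy} it suffices to treat one cell. For fixed $x$, the sum $\sum_iQ(x^{(i)})$ is a convex quadratic function of $(m_{12},m_{13},m_{23})$, and its critical points solve $4m_{ij}=x_i+x_j+m_{ik}+m_{jk}$. The harmonic values solve this system, both sides being $\frac15(8x_i+8x_j+4x_k)$. They therefore minimize the sum, and the minimum is $\frac35Q(x)$ by \eqref{eq:factor} with $\sigma=1$.
\end{proof}

\begin{example}[No fixed $\sigma$ works]\label{ex:symmetric}
Let $x=(0,1,1)$, so $Q(x)=2$. The $\sigma$-rule gives $m_{12}=m_{13}=\frac a2$ and $m_{23}=1-\frac\sigma5$. The first child $(0,\frac a2,\frac a2)$ has $Q=\frac{a^2}2$, so $\lambda_1=a^2$. The other two have $Q=(\frac12-\frac\sigma{10})^2+(\frac\sigma5)^2+(\frac12-\frac{3\sigma}{10})^2$, so $\lambda_2=\lambda_3=1-\frac{4\sigma}5+\frac{7\sigma^2}{25}$. Suppose the same $\sigma$ is used in all cells of all levels. The first child is a multiple of $x$, so $f(F_1^n(p_2))-f(p_1)=(a/2)^n$, and $f$ is not Lipschitz if $\sigma>0$; for $\sigma=1$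 the value is $(3/5)^n$. If $\sigma<1$, then $\mathcal{E}_n(f)=2(1+\frac14(1-\sigma)^2)^n\to\infty$ by \eqref{eq:factor}. The parameter has to vary from cell to cell.
\end{example}

\section{Slopes and a potential}\label{sec:potential}

Fix $M>0$ and measure the squared slope of $f$ in the $n$-cell $K_w$ by
\[
u_w=4^nM^{-2}Q_w(f).
\]
In these terms we need two things. If $u_w<1$ for all $w$, then $f$ is Lipschitz by Lemma~\ref{lem:chain}. By \eqref{eq:energy}, $\mathcal{E}_n(f)=M^2\sum_{|w|=n}(5/12)^nu_w$, and this must stay bounded. By Lemma~\ref{lem:onestep}, $u_{wi}=\lambda_iu_w$. It is natural to let $\sigma$ be a function $\sigma(u_w)$ that is close to $1$ where $u_w$ is small, since there the slope may grow, and close to $0$ where $u_w$ approaches $1$. The difficulty is that every step with $\sigma<1$ costs energy by \eqref{eq:factor}, and we must show that the total cost is finite. We look for a \emph{potential}: a function $\Phi(u)\ge u$ on $(0,1)$ such that $\sum_{|w|=n}(5/12)^n\Phi(u_w)$ does not increase with $n$. This holds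 if
\begin{equation}\label{eq:potential}
u\lambda_i<1\quad(i=1,2,3)\qquad\text{and}\qquad\frac5{12}\sum_{i=1}^3\Phi(u\lambda_i)\le\Phi(u)
\end{equation}
for all $u\in(0,1)$ and all shapes $\psi$, where $\lambda_i=\lambda_i(\sigma(u),\psi)$.

\subsection*{Powers}
For $\Phi(u)=u^p$ the second condition reads $\sum_i\lambda_i^p\le\frac{12}5$. For $p=1$ it holds only for $\sigma=1$, by \eqref{eq:factor}. Higher powers allow smaller $\sigma$, and the case $p=2$ can be done by hand.

\begin{example}\label{ex:square}
Let $\sigma=\frac12$, so $S=0.85$ and $D=0.36$. Since $\sum_i\cos\psi_i=0$ and $\sum_i\cos^2\psi_i=\frac32$, for every shape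
\[
\sum_i\lambda_i^2=3S^2+\tfrac32D^2=2.1675+0.1944=2.3619<\tfrac{12}5 .
\]
For the data of Example~\ref{ex:symmetric} this is $1.21^2+2\cdot0.67^2$: one slope grows and two shrink. If $\sigma=\frac12$ is used everywhere, the energy grows by the factor $\frac{17}{16}$ at each level, while $\sum_{|w|=n}(5/12)^nu_w^2\le0.985^n u_\emptyset^2$, where $\emptyset$ is the empty word. For any threshold $c>0$ the cells with $u_w\ge c$ contribute at most $c^{-1}0.985^nu_\emptyset^2$ to $\sum_{|w|=n}(5/12)^nu_w$. So the growth of the energy comes entirely from cells of small slope, and these are the cells where we intend to use a rule close to the harmonic one. On cells of large slope the rule $\sigma=\frac12$ is affordable, and it lowers the largest growth factor $a^2$ from $1.44$ to $1.21$.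
\end{example}

To keep $u$ below $1$ we need $a^2\to1$, that is $\sigma\to0$, as $u\to1$. Since $\lambda_i=1+\sigma(\frac45\cos\psi_i-\frac25)+O(\sigma^2)$, the exponent should be of order $1/\sigma$. For $p=c/\sigma$ and $\psi=0$ the sum $\sum_i\lambda_i^p$ tends to $e^{2c/5}+2e^{-4c/5}$ as $\sigma\to0$. The minimum over $c$ is attained at $e^{6c/5}=4$ and equals $3\cdot2^{-1/3}$, which is less than $\frac{12}5$ because $125<128$. The margin is thin but positive, and it is still positive at $c=1$, where the limit is below $2.391$. The choice $p=1/\sigma$ also agrees with $(\sigma,p)=(1,1)$ and $(\frac12,2)$, and it works throughout.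

\begin{lemma}[Moment inequality]\label{lem:moment}
For all $\sigma\in(0,1]$ and $\psi\in\mathbb{R}$,
\[
\sum_{i=1}^3\lambda_i(\sigma,\psi)^{1/\sigma}\le\frac{12}5-0.003\,(1-\sigma).
\]
\end{lemma}

\subsection*{A slowly varying exponent}
We now want $\Phi$ to behave near $u$ like a power with exponent $1/\sigma(u)$. Let $t=\log u$ and $G(t)=\log\Phi(e^t)$, and regard $\sigma$ as a function of $t$. The requirement is $G'=1/\sigma$, so $G''=-\sigma'/\sigma^2$. A step $\ell=\log\lambda_i$ has size $O(\sigma)$, so replacing $\Phi(u\lambda_i)$ by $\Phi(u)\lambda_i^{1/\sigma}$ produces an error $\frac12G''\ell^2=O(|\sigma'|)$ in the exponent. The margin in Lemma~\ref{lem:moment} is proportional to $1-\sigma$; it must vanish at $\sigma=1$, where the lemma is an equality. We therefore impose $-\sigma'=\varepsilon(1-\sigma)$ with $\varepsilon$ small, and $\sigma=0$ at $t=0$. This gives $1-\sigma=e^{\varepsilon t}$. Integrating $G'=1/\sigma$ with the normalization $\Phi(u)/u\to1$ as $u\to0$ leads to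
\begin{equation}\label{eq:Phi}
\sigma(u)=1-u^\varepsilon,\qquad\Phi(u)=u\,(1-u^\varepsilon)^{-1/\varepsilon}\ge u,\qquad0<u<1 .
\end{equation}

\begin{proposition}\label{prop:potential}
With $\varepsilon=1/2000$ and $\sigma(u),\Phi(u)$ as in \eqref{eq:Phi}, the conditions \eqref{eq:potential} hold for all $u\in(0,1)$ and $\psi\in\mathbb{R}$.
\end{proposition}

Lemma~\ref{lem:moment} and Proposition~\ref{prop:potential} are proved in the next two sections. The main theorem follows from the proposition at once.

\begin{proof}[Proof of Theorem~\ref{thm:main}]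
Set $f(p_i)=x_i$. We define $f$ on $V_n$ inductively so that $0<u_w<1$ for all $|w|=n$. For $n=0$ we have $u_\emptyset=Q(x)/M^2$, which is positive because $x$ is non-constant and less than $1$ because $M>\sqrt{Q(x)}$; this is the only use of the hypotheses. Given $f$ on $V_n$, define it at the edge midpoints of each $n$-cell $K_w$ by the $\sigma$-rule with $\sigma=\sigma(u_w)\in(0,1)$. No conflict arises, since each point of $V_{n+1}\setminus V_n$ lies in exactly one $n$-cell. By Lemma~\ref{lem:onestep}, $u_{wi}=\lambda_iu_w$ with $\lambda_i=\lambda_i(\sigma(u_w),\psi)$ for some $\psi$. Here $\lambda_i\ge b^2\ge\frac4{25}>0$, and $\lambda_iu_w<1$ by Proposition~\ref{prop:potential}. The induction continues.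

If $y\sim_nz$ are vertices of $K_w$, then $|f(y)-f(z)|^2\le Q_w(f)=4^{-n}M^2u_w<4^{-n}M^2$. By Lemma~\ref{lem:chain}, $f$ extends to a Lipschitz function on $K$, with constant $8\sqrt3\,M$. By Proposition~\ref{prop:potential}, $\sum_{|w|=n}(5/12)^n\Phi(u_w)$ is nonincreasing in $n$. Since $\Phi(u)\ge u$,
\[
\mathcal{E}_n(f)=M^2\sum_{|w|=n}\Big(\frac5{12}\Big)^nu_w\le M^2\Phi(u_\emptyset)=Q(x)\Big(1-\big(Q(x)/M^2\big)^\varepsilon\Big)^{-1/\varepsilon}
\]
for all $n$. Hence $f\in\mathcal{F}$, and $f$ is non-constant because $x$ is.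
\end{proof}

\begin{remark}\label{rem:max}
The weights in \eqref{eq:rule} are nonnegative with sum $1$. By induction on $n$ and by continuity, the function just constructed satisfies $\min_ix_i\le f\le\max_ix_i$ on $K$.
\end{remark}

\section{Proof of the moment inequality}\label{sec:moment}

The inequality of Lemma~\ref{lem:moment} involves two variables. We first show that the worst shape is $\psi=0$ or $\psi=\pi/3$, and then estimate the two resulting functions of $\sigma$.

\subsection*{The extremal shapes}
Fix $\sigma\in(0,1]$, so $D>0$. Let $p=1/\sigma\ge1$, $\varphi(\lambda)=\lambda^p$ and $H(\psi)=\sum_i\varphi(\lambda_i)$, with indices taken modulo $3$. The function $H$ is even and $\frac{2\pi}3$-periodic, so its maximum is attained on $[0,\frac\pi3]$. From $\cos\psi_{i-1}-\cos\psi_{i+1}=2\sin\psi_i\sin\frac{2\pi}3$ we get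
\begin{equation}\label{eq:sine}
\lambda_{i-1}-\lambda_{i+1}=\sqrt3\,D\sin\psi_i,
\end{equation}
and therefore $H'(\psi)=-D\sum_i\varphi'(\lambda_i)\sin\psi_i=-\frac1{\sqrt3}\sum_i\varphi'(\lambda_i)(\lambda_{i-1}-\lambda_{i+1})$. This sum vanishes when $\varphi'$ is affine, which suggests writing it as a second divided difference. Recall that for a $C^2$ function $g$ and distinct points $\lambda_1,\lambda_2,\lambda_3$,
\[
g[\lambda_1,\lambda_2,\lambda_3]=\sum_i\frac{g(\lambda_i)}{(\lambda_i-\lambda_{i+1})(\lambda_i-\lambda_{i-1})}=\frac12g''(\zeta)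
\]
for some $\zeta$ between the points: the sum is the leading coefficient of the interpolating quadratic, and Rolle's theorem is applied twice. Let $W=(\lambda_1-\lambda_2)(\lambda_2-\lambda_3)(\lambda_3-\lambda_1)$. By \eqref{eq:sine}, $\lambda_i-\lambda_{i+1}=-\sqrt3D\sin\psi_{i+2}$, and $\prod_i\sin\psi_i=\sin\psi\,(\sin^2\psi-\frac34)=-\frac14\sin3\psi$. So $W=\frac{3\sqrt3}4D^3\sin3\psi$, and the $\lambda_i$ are distinct for $0<\psi<\frac\pi3$. Since $W/\big((\lambda_i-\lambda_{i+1})(\lambda_i-\lambda_{i-1})\big)=\lambda_{i-1}-\lambda_{i+1}$, we obtain for such $\psi$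
\[
H'(\psi)=-\frac1{\sqrt3}\,W\,\varphi'[\lambda_1,\lambda_2,\lambda_3]=-\frac38D^3\sin(3\psi)\,\varphi'''(\zeta),\qquad\zeta\ge b^2>0 .
\]
The sign of $\varphi'''(\zeta)=p(p-1)(p-2)\zeta^{p-3}$ depends only on $p$. If $\sigma\le\frac12$, then $p\ge2$ and $H$ is nonincreasing on $[0,\frac\pi3]$. At $\psi=0$ the $\lambda_i$ are $S+D=a^2$ and twice $S-\frac D2$, so
\[
H\le H_0(\sigma):=\Big(1+\frac\sigma5\Big)^{2/\sigma}+2\Big(1-\frac{4\sigma}5+\frac{7\sigma^2}{25}\Big)^{1/\sigma}.
\]
If $\sigma\ge\frac12$, then $1\le p\le2$ and $H$ is nondecreasing on $[0,\frac\pi3]$. At $\psi=\frac\pi3$ the $\lambda_i$ are $S-D=b^2$ and twice $S+\frac D2$, so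
\[
H\le H_1(\sigma):=\Big(1-\frac{3\sigma}5\Big)^{2/\sigma}+2\Big(1+\frac{3\sigma^2}{25}\Big)^{1/\sigma}.
\]

\subsection*{The range $0<\sigma\le\frac12$}
Here $H_0$ stays below $\frac{12}5$ by a fixed amount, and we show $H_0\le2.397$; this suffices, as $2.397\le\frac{12}5-0.003(1-\sigma)$. The bound $\log(1+r)\le r-\frac{r^2}2+\frac{r^3}3$ for $r\ge0$ gives
\[
\frac2\sigma\log\Big(1+\frac\sigma5\Big)\le0.4-0.04\sigma+\frac2{375}\sigma^2\le0.4-0.037\sigma,
\]
since $\frac2{375}\sigma\le\frac1{375}<0.003$. The bound $\log(1-r)\le-r-\frac{r^2}2$ for $0\le r<1$, with $r=\sigma(0.8-0.28\sigma)$, gives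
\[
\frac1\sigma\log(1-r)\le-0.8+0.28\sigma-\frac\sigma2(0.8-0.28\sigma)^2=-0.8-0.04\sigma+0.224\sigma^2-0.0392\sigma^3 .
\]
Dropping the last term, $H_0(\sigma)\le e^{0.4-0.037\sigma}+2e^{-0.8-0.04\sigma+0.224\sigma^2}$. The right side is a sum of exponentials of convex functions, hence convex in $\sigma$, and its maximum on $[0,\frac12]$ is attained at an endpoint. At $\sigma=0$ it equals $e^{0.4}+2e^{-0.8}<1.4919+0.8987<2.391$, and at $\sigma=\frac12$ it equals $e^{0.3815}+2e^{-0.764}<1.4646+0.9318<2.397$.

\subsection*{The range $\frac12\le\sigma\le1$}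
Now $H_1(1)=0.16+2.24=\frac{12}5$, so there is no slack at the endpoint, and we show instead that $H_1'\ge0.003$ on $[\frac12,1]$. Write $H_1=P+R$ with $P=(1-0.6\sigma)^{2/\sigma}$ and $R=2(1+0.12\sigma^2)^{1/\sigma}$.

For $R$, logarithmic differentiation and $\log(1+r)\le r$ give
\[
\frac{R'}R=\frac{0.24}{1+0.12\sigma^2}-\frac{\log(1+0.12\sigma^2)}{\sigma^2}\ge\frac{0.24}{1+0.12\sigma^2}-0.12>0 .
\]
Since $1/\sigma\ge1$, we have $R\ge2(1+0.12\sigma^2)$, and so $R'\ge0.48-0.24(1+0.12\sigma^2)=0.24-0.0288\sigma^2\ge0.2112$.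

For $P$ we have $P'=-\kappa P$, where, expanding in powers of $0.6\sigma$,
\[
\kappa(\sigma)=\frac2{\sigma^2}\log(1-0.6\sigma)+\frac{1.2}{\sigma(1-0.6\sigma)}=0.72\sum_{n\ge2}\Big(1-\frac1n\Big)(0.6\sigma)^{n-2}.
\]
Thus $\kappa$ is positive and increasing and $P$ is decreasing, so $|P'|\le P(\sigma_0)\kappa(\sigma_1)$ on any interval $[\sigma_0,\sigma_1]$. Three intervals suffice. Using $\log0.55=-0.597837\ldots$, $\log0.46=-0.776528\ldots$ and $\log0.4=-0.916290\ldots$, we find
\[
\kappa(\tfrac34)<0.784,\qquad\kappa(0.9)<0.982,\qquad\kappa(1)=3+2\log0.4<1.168,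
\]
\[
P(\tfrac12)=0.7^4=0.2401,\qquad P(\tfrac34)=0.55^{8/3}<0.2031,\qquad P(0.9)=0.46^{20/9}<0.1781 .
\]
Hence $|P'|\le0.2401\cdot0.784<0.189$ on $[\frac12,\frac34]$, $|P'|\le0.2031\cdot0.982<0.200$ on $[\frac34,0.9]$, and $|P'|\le0.1781\cdot1.168<0.2081$ on $[0.9,1]$. Therefore $H_1'\ge0.2112-0.2081>0.003$, and $H_1(\sigma)\le\frac{12}5-0.003(1-\sigma)$. This completes the proof of Lemma~\ref{lem:moment}. \qed

\section{Proof of the potential inequality}\label{sec:taylor}

We make the Taylor expansion of Section~\ref{sec:potential} quantitative. The point to watch is that $G''$ blows up like $\sigma^{-2}$ as $u\to1$; this is compensated by the size $O(\sigma)$ of the steps, provided $G''$ does not change much over one step.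

\begin{proof}[Proof of Proposition~\ref{prop:potential}]
For $\tau<0$ let $G(\tau)=\log\Phi(e^\tau)=\tau-\frac1\varepsilon\log(1-e^{\varepsilon\tau})$. Then
\[
G'(\tau)=\frac1{1-e^{\varepsilon\tau}},\qquad G''(\tau)=\frac{\varepsilon e^{\varepsilon\tau}}{(1-e^{\varepsilon\tau})^2}.
\]
Fix $u\in(0,1)$, $\psi$ and $i$, and let $t=\log u$, $\sigma=\sigma(u)$, $\ell=\log\lambda_i$. Then $e^{\varepsilon t}=1-\sigma$ and $G'(t)=1/\sigma$.

From $\lambda_i\le a^2$ we get $\ell\le2\log(1+\frac\sigma5)\le0.4\sigma$. From $\lambda_i\ge b^2$ we get $\ell\ge2\log(1-0.6\sigma)\ge2\sigma\log0.4$, because the concave function $\sigma\mapsto\log(1-0.6\sigma)$ lies above its chord on $[0,1]$. Hence $|\ell|\le1.84\sigma$.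

Let $\tau$ lie between $t$ and $t+\ell$, endpoints included. Then $\tau\le t+0.4\sigma$, and $e^r\le1+2r$ for $0\le r\le1$ gives
\[
e^{\varepsilon\tau}\le(1-\sigma)e^{0.4\varepsilon\sigma}\le(1-\sigma)(1+0.8\varepsilon\sigma).
\]
Since $0.8\varepsilon=0.0004$, it follows that $e^{\varepsilon\tau}\le1.001(1-\sigma)$ and $1-e^{\varepsilon\tau}\ge\sigma(1-0.8\varepsilon)\ge0.999\sigma>0$. For $\tau=t+\ell$ the last bound says $t+\ell<0$, that is $u\lambda_i<1$. Taylor's formula now gives
\[
G(t+\ell)\le G(t)+\frac\ell\sigma+\frac12\cdot\frac{1.001\,\varepsilon(1-\sigma)}{0.999^2\sigma^2}\,(1.84\sigma)^2\le G(t)+\frac\ell\sigma+2\varepsilon(1-\sigma),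
\]
which means $\Phi(u\lambda_i)\le\Phi(u)\,\lambda_i^{1/\sigma}e^{2\varepsilon(1-\sigma)}$. By Lemma~\ref{lem:moment},
\[
\frac5{12}\sum_i\lambda_i^{1/\sigma}\le1-\frac{1-\sigma}{800}\le e^{-(1-\sigma)/800}.
\]
Since $2\varepsilon=\frac1{1000}<\frac1{800}$, the error is absorbed by the margin, and $\frac5{12}\sum_i\Phi(u\lambda_i)\le\Phi(u)$.
\end{proof}

\section{Density and sharpness}\label{sec:core}

To approximate $g\in\mathcal{F}$ we interpolate it on $V_n$ and fill each $n$-cell with a copy of the function of Theorem~\ref{thm:main}. Closeness in energy comes from a Pythagorean identity: among functions with the same values on $V_n$, the energy in excess of the minimum is the squared distance to the minimizer. Let $\mathcal{E}_m(\cdot,\cdot)$ also denote the bilinear form associated with $\mathcal{E}_m$. The inequality $\mathcal{E}_m(f_1+f_2)\le2\mathcal{E}_m(f_1)+2\mathcal{E}_m(f_2)$ passes to the limit, so $\mathcal{F}$ is a vector space and the same inequality holds for $\mathcal{E}$.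

\begin{lemma}[Harmonic extension]\label{lem:harmonic}
Let $g:V_n\to\mathbb{R}$, and let $h$ be its extension to $V_*$ by the harmonic rule at all later levels. Then $h$ extends to a function in $\mathcal{F}$, and every $f\in\mathcal{F}$ with $f=g$ on $V_n$ satisfies
\begin{equation}\label{eq:pythagoras}
\mathcal{E}(f-h)=\mathcal{E}(f)-\mathcal{E}_n(g).
\end{equation}
\end{lemma}

\begin{proof}
For $\sigma=1$ we have $\lambda_i\le a^2=\frac{36}{25}$, so $Q(x^{(i)})\le\frac9{25}Q(x)$ by Lemma~\ref{lem:onestep}. The differences of $h$ along edges of level $m\ge n$ are thus at most a constant times $(3/5)^m$, and the levels below $n$ contain finitely many edges. By Lemma~\ref{lem:chain}, $h$ extends continuously to $K$. By Lemma~\ref{lem:monotone}, $\mathcal{E}_m(h)=\mathcal{E}_n(g)$ for all $m\ge n$, so $h\in\mathcal{F}$.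

Let $k=f-h$, which vanishes on $V_n$. For $m\ge n$ and $s\in\mathbb{R}$, Lemma~\ref{lem:monotone} gives $\mathcal{E}_m(h+sk)\ge\mathcal{E}_n(h+sk)=\mathcal{E}_n(g)=\mathcal{E}_m(h)$. So $2s\,\mathcal{E}_m(h,k)+s^2\mathcal{E}_m(k)\ge0$ for all $s$, which forces $\mathcal{E}_m(h,k)=0$. Hence $\mathcal{E}_m(f)=\mathcal{E}_n(g)+\mathcal{E}_m(k)$, and we let $m\to\infty$.
\end{proof}

\begin{lemma}[Lipschitz interpolation]\label{lem:interpolation}
Let $g:V_n\to\mathbb{R}$ and $\eta>0$. There is a Lipschitz function $f\in\mathcal{F}$ with $f=g$ on $V_n$ and $\mathcal{E}(f)<\mathcal{E}_n(g)+\eta$, such that on each $n$-cell $f$ lies between the smallest and the largest value of $g$ at the vertices of the cell.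
\end{lemma}

\begin{proof}
Let $Q_w=Q_w(g)$ and $M>\max_{|w|=n}\sqrt{Q_w}$. For $|w|=n$ let $f_w$ be the function constructed in Theorem~\ref{thm:main} with values $g(F_w(p_i))$ at $p_i$ and constant $M$, or the constant function if these three values coincide. Distinct $n$-cells meet only at vertices, so $f\circ F_w=f_w$ defines a function $f$ on $K$ with $f=g$ on $V_n$. It is continuous, being continuous on each of finitely many closed sets that cover $K$. The last assertion of the lemma is Remark~\ref{rem:max}. By \eqref{eq:energy}, $\mathcal{E}_{n+m}(f)=(5/3)^n\sum_{|w|=n}\mathcal{E}_m(f_w)$ for $m\ge0$, so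
\[
\mathcal{E}(f)\le\Big(\frac53\Big)^n\sum_{|w|=n}Q_w\Big(1-\big(Q_w/M^2\big)^\varepsilon\Big)^{-1/\varepsilon}.
\]
As $M\to\infty$ the right side tends to $(5/3)^n\sum_{|w|=n}Q_w=\mathcal{E}_n(g)$; here the normalization $\Phi(u)/u\to1$ is used. Fix $M$ so large that $\mathcal{E}(f)<\mathcal{E}_n(g)+\eta$. The differences of $f$ along edges of level $n+m$ are at most $M2^{-m}=(2^nM)2^{-(n+m)}$, and the levels below $n$ contain finitely many edges. So $|f(y)-f(z)|\le M'2^{-j}$ for $y\sim_jz$, for some $M'$ and all $j\geq 0$, and $f$ is Lipschitz by Lemma~\ref{lem:chain}.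
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:core}]
(a) Let $g\in C(K)$ and $\eta>0$. The $n$-cells have diameter $2^{-n}$ and $g$ is uniformly continuous, so for large $n$ the oscillation of $g$ on every $n$-cell is less than $\eta$. Let $f$ be given by Lemma~\ref{lem:interpolation} for $g|_{V_n}$ and $\eta/4$. On an $n$-cell each value of $f$ lies between two values of $g$ on that cell, so $\|f-g\|_\infty<\eta$. This proves uniform density in $C(K)$. If $g\in\mathcal{F}$, take $n$ so large that also $\mathcal{E}(g)-\mathcal{E}_n(g)<\eta/4$, and let $h$ be the harmonic extension of $g|_{V_n}$. Identity \eqref{eq:pythagoras}, applied to $f$ and to $g$, gives $\mathcal{E}(f-h)<\eta/4$ and $\mathcal{E}(g-h)<\eta/4$, so $\mathcal{E}(f-g)\le2\mathcal{E}(f-h)+2\mathcal{E}(h-g)<\eta$. Since $\mu(K)=1$, we have $\|f-g\|_{L^2(\mu)}\le\|f-g\|_\infty$, and the linear space $\mathrm{Lip}(K)\cap\mathcal{F}$ is a core.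

(b) Let $d_A,d_B$ be the distances to $A$ and $B$. Since $A$ and $B$ are closed and disjoint, $d_A+d_B>0$ on $K$, and $g=(2d_B-d_A)/(d_A+d_B)$ is continuous, with $g=2$ on $A$ and $g=-1$ on $B$. By (a) there is a Lipschitz $f_0\in\mathcal{F}$ with $\|f_0-g\|_\infty<1$, so $f_0>1$ on $A$ and $f_0<0$ on $B$. Let $f=\min(\max(f_0,0),1)$. Then $f=1$ on $A$, $f=0$ on $B$ and $|f(y)-f(z)|\le|f_0(y)-f_0(z)|$ for all $y,z$. Hence $f$ is Lipschitz and $\mathcal{E}_n(f)\le\mathcal{E}_n(f_0)$ for all $n$.

(c) This part does not involve the energy; it rests on the fact that $K$ contains segments. The points $F_w(p_i)$ and $F_w(p_j)$ with $w$ a word in the letters $i,j$ are the dyadic points of the segment $[p_i,p_j]$. They lie in the closed set $K$, so $[p_i,p_j]\subset K$, and all edges of all cells lie in $K$. By hypothesis the restriction of $f$ to an edge has derivative zero everywhere, so $f(y)=f(z)$ whenever $y\sim_nz$. Lemma~\ref{lem:chain} with $\delta_n=0$ shows that $f$ is constant on $V_*$. The hypothesis also makes $f$ continuous,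 so $f$ is constant on $K$.

If $|f(y)-f(z)|\le C|y-z|^\alpha$ with $\alpha>1$, the supremum in (c) is at most $Cr^{\alpha-1}\to0$, so $f$ is constant. For $0<\alpha\le1$, Lipschitz functions on $K$ are $\alpha$-H\"older, because $|y-z|\le|y-z|^\alpha$ on a set of diameter $1$. Theorem~\ref{thm:main} gives a non-constant one in $\mathcal{F}$, and (a) gives density; an approximant that happens to be constant is made non-constant by adding a small multiple of the function of Theorem~\ref{thm:main}.
\end{proof}

\begin{thebibliography}{1}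
\bibitem{Murugan} Mathav Murugan, \emph{Heat kernel for reflected diffusion and extension property on uniform domains}, arXiv:2304.03908 (2023).
\end{thebibliography}
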